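# Einstein metrics and the Faraday form of a conformal product

## 1. A metric with two exponents, and the scalar that compares them

Take manifolds $M_1,M_2$ of dimensions $p,q$, a metric $g_1$ on $M_1$, a metric $g_2$ on $M_2$, and two functions $u,v$ on the product $M_1\times M_2$. Consider
$$g=e^{2u}g_1+e^{2v}g_2 .\tag{1.1}$$
Both exponents may depend on all the variables. Indices $i,j,k,l$ refer to coordinates $w^i$ on $M_1$ and indices $a,b,c$ to coordinates $w^a$ on $M_2$. A subscript on a function is a partial derivative, so $u_a=\partial_a u$ and $u_{ia}=\partial_i\partial_a u$. Mixed second derivatives transform as tensors under coordinate changes on $M_1$ and on $M_2$ separately, so they make sense without a connection.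

Two $p\times q$ matrices can be formed:
$$\varphi_{ia}\quad\text{with }\varphi=v-u,\qquad\text{and}\qquad v_iu_a .$$
The second has rank at most one. Suppose $p,q\ge2$ and put $N=p+q-2$. We shall see in Section 6 that if the Ricci tensor of $g$ has no mixed part and $\varphi_{ia}$ is not zero, then after shrinking the domain the two matrices are proportional:
$$\varphi_{ia}=N\,t\;v_iu_a,\qquad t\neq0 .\tag{1.2}$$
The proof turns on this scalar $t$.

What is it for? The matrix $\varphi_{ia}$ is the curvature (the Faraday form) of a Weyl connection naturally attached to (1.1), and we want to know whether the Einstein equation forces it to vanish. We assume it does not vanish, so that $t$ exists. The Einstein equation then makes every remaining unknown an algebraic function of the single variable $t$. Such functions can be expanded formally at $t=0$, a value that $t$ itself never takes, and the first coefficient of the expansion must satisfy two incompatible quadratic equations.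

Throughout, everything is smooth and local, and
$$r=p-1,\quad s=q-1,\quad N=n-2=p+q-2=r+s .$$
For symmetric bilinear forms, $h\propto g_1$ means $h=\lambda g_1$ for some scalar $\lambda$, possibly zero.

## 2. Conformal products, the Faraday form, and the statements

**Definition (Weyl connection).** Let $(M^n,g)$ be a Riemannian manifold. A Weyl connection is a torsion-free connection $D$ that preserves the conformal class $[g]$, so that $Dg=-2\theta\otimes g$ for a $1$-form $\theta$, the Lee form of $D$ with respect to $g$. The $2$-form $d\theta$ is the Faraday form, and $D$ is called closed when $d\theta=0$.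

For instance, if $\hat g=e^{2\psi}g$, then the Levi-Civita connection $D=\nabla^{\hat g}$ satisfies $Dg=D(e^{-2\psi}\hat g)=-2\,d\psi\otimes g$. So it is a Weyl connection with $\theta=d\psi$, and it is closed. Conversely, if $\theta=d\psi$ locally, then $D(e^{2\psi}g)=0$, so $D=\nabla^{e^{2\psi}g}$. Closed Weyl connections are therefore exactly those that are locally Levi-Civita connections of metrics in $[g]$.

**Definition (conformal product structure).** A conformal product structure on $(M,g)$ is a Weyl connection $D$ that preserves an orthogonal splitting $TM=T_1\oplus T_2$, with $p=\operatorname{rank}T_1$ and $q=\operatorname{rank}T_2$.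

**Example 2.1 (flat space).** Write $\mathbb R^n\setminus\mathbb R^{p-1}$ with $x\in\mathbb R^{p-1}$ and polar coordinates $(y,\omega)$, $y>0$, $\omega\in S^q$, in the complementary $\mathbb R^{q+1}$. Then
$$dx^2+dy^2+y^2g_{S^q}=y^2\Big(\frac{dx^2+dy^2}{y^2}+g_{S^q}\Big).$$
The flat metric is thus conformal to the product of hyperbolic space $H^p$ and $S^q$. The Levi-Civita connection of that product is a closed conformal product structure on a flat, hence Einstein, metric.

Non-closed structures also exist: Section 3 shows that every metric (1.1) carries a conformal product structure whose Faraday form is given by $\varphi_{ia}$, and $u,v$ are arbitrary there.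

Now let $S$ be the orthogonal involution equal to $\operatorname{Id}$ on $T_1$ and $-\operatorname{Id}$ on $T_2$, let $W$ be the Weyl tensor of $g$, and for a local orthonormal frame put
$$\mathcal K_W(X)=\sum_i W_{X,e_i}(Se_i).$$
The problem comes from Jae Won Lee, "The Faraday Form of Conformal Products: Weyl Curvature and Four-Dimensional Einstein Rigidity", arXiv:2608.29318 (2026). For $p,q\ge2$, with no assumption on the Ricci tensor, one has the known formula
$$(d\theta)^\sharp=\frac{n-2}{4(p-1)(q-1)}[\mathcal K_W,S].\tag{2.1}$$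
We recheck it in Section 4. Hence $D$ is closed if and only if $[\mathcal K_W,S]=0$. It is also known that for $p=q=2$ the Einstein condition forces $d\theta=0$. The question, open in the problem for $n\ge5$, is whether an Einstein metric with a conformal product structure and $p,q\ge2$ can have $d\theta\neq0$.

**Theorem 1.** If $(M^n,g)$ is Einstein and carries a conformal product structure with $p,q\ge2$, then $d\theta=0$. Equivalently, by (2.1), $[\mathcal K_W,S]=0$. So $[\mathcal K_W,S]\neq0$ cannot occur, for any $n\ge4$ and in particular for $n\ge5$.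

**Theorem 2.** Let $p,q\ge2$. Suppose only that
$$\mathrm{Ric}(T_1,T_2)=0,\qquad \mathrm{Ric}|_{T_1}=\mu_1\,g|_{T_1},\qquad \mathrm{Ric}|_{T_2}=\mu_2\,g|_{T_2}\tag{H}$$
for some functions $\mu_1,\mu_2$. Then $d\theta=0$.

Theorem 1 is the case where $\mu_1=\mu_2$ is constant. The proof never uses positivity of $g$, so it also covers pseudo-Riemannian $g$ with an orthogonal nondegenerate splitting.

**Proposition 3.** (a) The condition $p,q\ge2$ is sharp: for $p=1$ and every $q\ge2$ there are flat metrics with $d\theta\ne0$. (b) In Theorem 2 the condition $\mathrm{Ric}(T_1,T_2)=0$ alone does not imply $d\theta=0$.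

**Theorem 4 (local classification, $n\ge5$, $p,q\ge2$).** Einstein metrics with a conformal product structure are, locally, exactly the metrics $g=\rho^{-2}(g_1+g_2)$ on $M_1\times M_2$ (with $D$ the Levi-Civita connection of $g_1+g_2$) of one of these types:

1. up to exchanging the factors, $\rho>0$ is a function on $M_1$, $\mathrm{Ric}_2=c\,g_2$ and $N\,\mathrm{Hess}_1\rho+\rho\,\mathrm{Ric}_1=c\,\rho\,g_1$, with $c$ constant ($\rho$ may be constant);
2. $\rho=\rho_1+\rho_2>0$ with $\rho_1$ on $M_1$, $\rho_2$ on $M_2$, both nonconstant, and constants $K,E$ such that $\mathrm{Ric}_1=(p-1)Kg_1$, $\mathrm{Ric}_2=-(q-1)Kg_2$, $\mathrm{Hess}\,\rho_1=(-K\rho_1+E)g_1$, $\mathrm{Hess}\,\rho_2=(K\rho_2+E)g_2$.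

## 3. Every conformal product is locally $e^{2u}g_1+e^{2v}g_2$

**Step 1: product coordinates.** This step turns the splitting into a product of manifolds. For $X,Y\in T_1$ we have $[X,Y]=D_XY-D_YX\in T_1$, because $D$ is torsion-free and preserves $T_1$. The same holds for $T_2$. By Frobenius there are functions $w^a$ constant on the leaves of $T_1$ and functions $w^i$ constant on the leaves of $T_2$. Together they are local coordinates with $T_1=\langle\partial_i\rangle$ and $T_2=\langle\partial_a\rangle$.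

**Step 2: the metric moves conformally across the leaves.** Since $D$ is torsion-free, $D_{\partial_i}\partial_a=D_{\partial_a}\partial_i$. The left side is in $T_2$ and the right side in $T_1$, so both vanish. Hence $(D_{\partial_a}g)(\partial_i,\partial_j)=\partial_ag_{ij}$, and similarly with the roles exchanged, so
$$\partial_ag_{ij}=-2\theta_ag_{ij},\qquad \partial_ig_{ab}=-2\theta_ig_{ab}.\tag{3.1}$$

**Step 3: integrate.** Work on a product of balls, fix $w_2^0\in M_2$ and put $(g_1)_{ij}(w_1)=g_{ij}(w_1,w_2^0)$. Along a curve in $M_2$ starting at $w_2^0$, the first equation of (3.1) is a linear ODE in which every entry of the matrix $(g_{ij})$ has the same scalar rate. So $g_{ij}(w_1,w_2)=\lambda\,(g_1)_{ij}(w_1)$ with $\lambda>0$, and $\lambda=\frac1p(g_1)^{ij}g_{ij}$ is smooth. Put $\lambda=e^{2u}$ and argue likewise for $g_{ab}$. This gives (1.1), and (3.1) becomes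
$$\theta_a=-u_a,\qquad\theta_i=-v_i.\tag{3.2}$$
The components $d\theta(\partial_i,\partial_j)$ and $d\theta(\partial_a,\partial_b)$ vanish, and
$$d\theta(\partial_i,\partial_a)=\partial_i\theta_a-\partial_a\theta_i=-u_{ia}+v_{ia}=\varphi_{ia},\qquad\varphi=v-u.\tag{3.3}$$

**Step 4: the converse.** This step shows that every metric (1.1), with any $p,q\ge1$, carries a conformal product structure. Define $\theta$ by (3.2) and put
$$D_XY=\nabla_XY+\theta(X)Y+\theta(Y)X-g(X,Y)\theta^\sharp .$$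
It is torsion-free. In $(D_Xg)(Y,Z)$ the terms with $\theta(Y)$ and $\theta(Z)$ cancel and $-2\theta(X)g(Y,Z)$ remains. Next, $g(\nabla_i\partial_j,\partial_a)=-\frac12\partial_ag_{ij}=-u_ag_{ij}$, so $g(D_i\partial_j,\partial_a)=-u_ag_{ij}-g_{ij}\theta_a=0$. Also $g(\nabla_a\partial_i,\partial_b)=\frac12\partial_ig_{ab}=v_ig_{ab}$, so $g(D_a\partial_i,\partial_b)=v_ig_{ab}+\theta_ig_{ab}=0$. Thus $D$ preserves $T_1$, and symmetrically it preserves $T_2$.

The data $(g_1,g_2,u,v)$ are not unique: a function $a$ on $M_1$ may be moved from $u$ into $g_1$, since $e^{2(u+a)}g_1=e^{2u}(e^{2a}g_1)$, and a function on $M_2$ may be moved from $v$ into $g_2$. The quantities $u_a$, $v_i$, $u_{ia}$, $v_{ia}$, $\varphi_{ia}$ do not change.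

## 4. The Ricci tensor of $e^{2u}g_1+e^{2v}g_2$

**Step 1: reduce to one exponent.** Write $g=\rho^{-2}\hat g$ with $\rho=e^{-u}$ and $\hat g=g_1+e^{2\varphi}g_2$. The Christoffel symbols of $\hat g$ that we need are
$$\Gamma^a_{ij}=0,\quad\Gamma^j_{ia}=0,\quad\Gamma^k_{ij}=\Gamma^k_{ij}(g_1),\quad\Gamma^b_{ia}=\varphi_i\delta^b_a,$$
the first two because $g_1$ does not depend on $w^a$. Therefore $\Gamma^\lambda_{\lambda i}=\partial_i\log\sqrt{|\det g_1|}+q\varphi_i$ and $\Gamma^\lambda_{\lambda a}=\Gamma^b_{ba}$. Insert this in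
$$R_{\mu\nu}=\partial_\lambda\Gamma^\lambda_{\mu\nu}-\partial_\nu\Gamma^\lambda_{\lambda\mu}+\Gamma^\lambda_{\lambda\sigma}\Gamma^\sigma_{\mu\nu}-\Gamma^\lambda_{\mu\sigma}\Gamma^\sigma_{\nu\lambda}.$$
For $\mu\nu=ij$ the terms in addition to $\mathrm{Ric}_1$ are $-q\,\partial_i\partial_j\varphi+q\varphi_k\Gamma^k_{ij}-\Gamma^b_{ia}\Gamma^a_{jb}$, and the last of them is $-q\varphi_i\varphi_j$. For $\mu\nu=ia$ the only surviving part of the last product is $\Gamma^b_{ic}\Gamma^c_{ab}=\varphi_i\Gamma^b_{ab}$. So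
$$\widehat{\mathrm{Ric}}_{ij}=(\mathrm{Ric}_1)_{ij}-q(\nabla^1_i\varphi_j+\varphi_i\varphi_j),\tag{4.1}$$
$$\widehat{\mathrm{Ric}}_{ia}=\varphi_{ia}-q\varphi_{ia}+\varphi_i\Gamma^b_{ba}-\varphi_i\Gamma^b_{ab}=(1-q)\varphi_{ia}.\tag{4.2}$$

**Step 2: the conformal change.** The textbook formula is
$$\mathrm{Ric}_g=\widehat{\mathrm{Ric}}+N\rho^{-1}\,\widehat{\mathrm{Hess}}\,\rho+(\cdots)\hat g .\tag{4.3}$$
Here $\widehat{\mathrm{Hess}}\rho_{ij}=\nabla^1_i\rho_j$ and $\widehat{\mathrm{Hess}}\rho_{ia}=\rho_{ia}-\varphi_i\rho_a$. With $\rho=e^{-u}$ we get $\rho^{-1}(\rho_{ia}-\varphi_i\rho_a)=-u_{ia}+u_iu_a+\varphi_iu_a=-u_{ia}+v_iu_a$, hence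
$$\mathrm{Ric}_g(\partial_i,\partial_a)=-s\varphi_{ia}-N(u_{ia}-v_iu_a)=-(r\,u_{ia}+s\,v_{ia})+N\,v_iu_a.\tag{4.4}$$

**Step 3: what (H) says.** Let $p,q\ge2$ and put $\alpha=s/N$, $\beta=r/N$, so that $\alpha+\beta=1$ and $\alpha,\beta>0$. The mixed part of (H) is $\beta u_{ia}+\alpha v_{ia}=v_iu_a$, which is the same as
$$u_{ia}=v_iu_a-\alpha\varphi_{ia},\qquad v_{ia}=v_iu_a+\beta\varphi_{ia}.\tag{4.5}$$
For the $T_1$ block use $\rho^{-1}\mathrm{Hess}\rho=-\mathrm{Hess}\,u+du^2$, $\varphi=v-u$ and $N-q=p-2$. With all derivatives along $M_1$ at a fixed point of $M_2$,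
$$\mathrm{Ric}_1-(p-2)(\mathrm{Hess}\,u-du^2)-q(\mathrm{Hess}\,v+dv^2-du\,dv-dv\,du)\ \propto\ g_1.\tag{4.6}$$

**Exchange symmetry.** Hypothesis (H) and the form (1.1) are invariant under $(M_1,g_1,u,p)\leftrightarrow(M_2,g_2,v,q)$. So every consequence has a counterpart, obtained with $\varphi\to-\varphi$, $\alpha\leftrightarrow\beta$, $r\leftrightarrow s$. In particular (4.6) has an analogue on $M_2$.

**Check of (2.1).** Take the conventions $\mathrm{Ric}(X,Y)=\sum_i g(R_{X,e_i}e_i,Y)$ and $g((d\theta)^\sharp X,Y)=d\theta(X,Y)$. As a map $(X,Y,Z)\mapsto W_{X,Y}Z$, the Weyl tensor is conformally invariant. So under $g=\rho^{-2}\hat g$ both sides of (2.1) are multiplied by $\rho^2$, and we may compute with $\hat g$. Since $\Gamma^a_{ij}=0$, the leaves of $T_1$ are totally geodesic for $\hat g$. Hence $\hat R_{X,Y}Z\in T_1$ for $X,Y,Z\in T_1$, and for a frame $e_k$ of $T_1$ the pair symmetry gives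
$$\hat g(\hat R_{\partial_a,e_k}e_k,\partial_i)=\hat g(\hat R_{e_k,\partial_i}\partial_a,e_k)=-\hat g(\hat R_{e_k,\partial_i}e_k,\partial_a)=0.$$
Write $\hat R(X,Y,Z,T)=W(X,Y,Z,T)+\mathsf P(X,T)\hat g(Y,Z)+\mathsf P(Y,Z)\hat g(X,T)-\mathsf P(X,Z)\hat g(Y,T)-\mathsf P(Y,T)\hat g(X,Z)$ with the Schouten tensor $\mathsf P$, whose mixed part is $\widehat{\mathrm{Ric}}_{ia}/N$. Sum over $Y=Z=e_k\in T_1$ with $X=\partial_a$, $T=\partial_i$. The Schouten terms give $(p-1)\mathsf P_{ia}$, so $\sum_{k}W(\partial_a,e_k,e_k,\partial_i)=-r\,\widehat{\mathrm{Ric}}_{ia}/N=rs\,\varphi_{ia}/N$ by (4.2). As $W$ is trace-free, the sum over $T_2$ is the negative of the sum over $T_1$. Hence $\hat g(\mathcal K_W\partial_a,\partial_i)=2rs\,\varphi_{ia}/N$, and $\mathcal K_W$ is symmetric. Finally $[\mathcal K_W,S]\partial_i=\mathcal K_W\partial_i-S\mathcal K_W\partial_i$ is twice the $T_2$-part of $\mathcal K_W\partial_i$, and $[\mathcal K_W,S]\partial_a$ is minus twice the $T_1$-part of $\mathcal K_W\partial_a$.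 Therefore
$$\hat g\Big(\tfrac{N}{4rs}[\mathcal K_W,S]\partial_i,\partial_a\Big)=\varphi_{ia}=d\theta(\partial_i,\partial_a),\qquad \hat g\Big(\tfrac{N}{4rs}[\mathcal K_W,S]\partial_a,\partial_i\Big)=-\varphi_{ia}=d\theta(\partial_a,\partial_i),$$
and the components within $T_1$ or within $T_2$ vanish on both sides. This is (2.1).

## 5. How far the mixed Ricci equation reaches

**One exponent.** Suppose $v$ is a function on $M_2$ only, so that $v_i=0$ and $v_{ia}=0$. The second equation of (4.5) says $\beta\varphi_{ia}=0$. If $p\ge2$, then $\beta\ne0$ and $d\theta=0$: the vanishing of the mixed Ricci tensor already suffices. If $p=1$, then $r=0$, $\beta=0$, and the argument says nothing. The conclusion is in fact false there.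

**Proof of Proposition 3(a).** Let $\kappa$ be a function of one variable with $\kappa'\ne0$. On $\{(\sigma,w)\in\mathbb R\times\mathbb R^q:\kappa(\sigma)w_1<1\}$ put
$$g=(1-\kappa(\sigma)w_1)^2d\sigma^2+|dw|^2 .$$
It is the product of a surface metric in $(\sigma,w_1)$, of curvature $-\partial_{w_1}^2(1-\kappa w_1)/(1-\kappa w_1)=0$, with flat $\mathbb R^{q-1}$. So $g$ is flat. It has the form (1.1) with $p=1$, $u=\log(1-\kappa w_1)$, $v=0$. By (3.3),
$$d\theta(\partial_\sigma,\partial_{w_1})=-u_{\sigma w_1}=\frac{\kappa'}{(1-\kappa w_1)^2}\neq0.\qquad\blacksquare$$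

**Two exponents.** For $p,q\ge2$ a sensible first approach is to use the mixed equations only. There are $pq$ of them for two functions, so the system looks overdetermined, and integrability conditions might force $\varphi_{ia}=0$. Section 6 carries out this computation. It yields (1.2) and shows that only two variables $\xi$ (on $M_1$) and $\eta$ (on $M_2$) matter. But at that point the whole mixed system has collapsed to one scalar equation,
$$\beta U_{\xi\eta}+\alpha V_{\xi\eta}=V_\xi U_\eta ,$$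
for two unknown functions of two variables, and here the approach stops: this equation has solutions with $\varphi_{ia}\ne0$.

**Proof of Proposition 3(b).** Let $\xi$ be a function on $M_1$ and $\eta$ a function on $M_2$ with $d\xi,d\eta\neq0$, let $H'\neq0$, and put
$$g=e^{2U}g_1+e^{2\xi}g_2,\qquad U=e^{\xi/\beta}H(\eta).$$
Here $u=U$, $v=\xi$, $v_{ia}=0$. By (4.4) the mixed Ricci tensor is $-N(\beta u_{ia}+\alpha v_{ia}-v_iu_a)=-N(\beta U_{\xi\eta}-U_\eta)\xi_i\eta_a=0$. But $d\theta(\partial_i,\partial_a)=\varphi_{ia}=-U_{\xi\eta}\,\xi_i\eta_a=-\beta^{-1}e^{\xi/\beta}H'\,\xi_i\eta_a\neq0$. $\blacksquare$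

So the diagonal blocks of (H) must enter. From here to the end of Section 11 we prove Theorem 2. **Standing assumption:** $p,q\ge2$, (H) holds, and, for contradiction, $d\theta\neq0$ at some point. We work on a neighborhood where $d\theta\neq0$ and repeatedly shrink to smaller connected open product sets.

## 6. Only two variables matter

**Step 1: integrability gives rank one.** The purpose is to prove (1.2). Differentiate the second equation of (4.5): $\partial_jv_{ia}=v_{ij}u_a+v_iu_{ja}+\beta\varphi_{ija}$. The left side is symmetric in $i,j$, so $v_iu_{ja}=v_ju_{ia}$. Inserting the first equation of (4.5) and using $\alpha\ne0$,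
$$v_i\varphi_{ja}=v_j\varphi_{ia}.\tag{6.1}$$
Likewise $\partial_bu_{ia}=v_{ib}u_a+v_iu_{ab}-\alpha\varphi_{iab}$ is symmetric in $a,b$, so $v_{ib}u_a=v_{ia}u_b$, and by the second equation of (4.5) with $\beta\neq0$,
$$\varphi_{ib}u_a=\varphi_{ia}u_b.\tag{6.2}$$
Write $d_1,d_2$ for the differentials along $M_1,M_2$. If $d_1v\equiv0$ on an open set, then $v_{ia}=0$ there and (4.5) gives $\beta\varphi_{ia}=0$, a contradiction. By exchange, $d_2u\not\equiv0$ on every open set. After shrinking, $d_1v$ and $d_2u$ vanish nowhere. By (6.1), $\varphi_{ia}=v_ic_a$ for some $c_a$, and then (6.2) gives $c_a\propto u_a$. Hence there is a function $t$ with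
$$\varphi_{ia}=Nt\,v_iu_a,\quad u_{ia}=x\,v_iu_a,\quad v_{ia}=y\,v_iu_a,\qquad x=1-st,\ \ y=1+rt,\ \ t\ne0,\tag{6.3}$$
because $\alpha N=s$ and $\beta N=r$. Under exchange $v_iu_a$ is preserved and $\varphi\to-\varphi$, so $t\to-t$ and $x\leftrightarrow y$.

**Step 2: the variables $\xi$ and $\eta$.** By (6.3), $\partial_a(v_i)=(y\,u_a)\,v_i$. Along curves in $M_2$ this is a linear ODE with the same scalar rate for every $i$. So $v_i=G\,\xi_i$ with $\xi=v(\cdot,w_2^0)$, a function on $M_1$ with $d\xi\ne0$, and $G\neq0$. In the same way $\partial_i(u_a)=(x\,v_i)u_a$ gives $u_a=L\,\eta_a$ with $\eta$ on $M_2$, $d\eta\neq0$, $L\neq0$. Since $G\,d\xi=d_1v$ is closed along $M_1$, we have $d_1G\wedge d\xi=0$, so $G_i\propto\xi_i$. And $G_a\xi_i=v_{ia}=y\,GL\,\xi_i\eta_a$ gives $G_a\propto\eta_a$. Choose coordinates on $M_1$ with first coordinate $\xi$ and on $M_2$ with first coordinate $\eta$, and shrink to a coordinate cube. Then $G$ depends on $(\xi,\eta)$ only, and similarly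 $L=L(\xi,\eta)$.

Let $V(\xi,\eta)$ satisfy $V_\xi=G$. Then $v-V(\xi,\eta)$ has no derivative along $M_1$, so it is a function on $M_2$. Likewise, if $U_\eta=L$, then $u-U(\xi,\eta)$ is a function on $M_1$. Absorb these two functions into $g_2$ and $g_1$ as at the end of Section 3. Now
$$u=U(\xi,\eta),\quad v=V(\xi,\eta),\quad P:=V_\xi U_\eta\neq0,\qquad U_{\xi\eta}=xP,\quad V_{\xi\eta}=yP,\tag{6.4}$$
and $t$, hence $x$ and $y$, are functions of $(\xi,\eta)$ on a rectangle. The formulas (4.5) and (4.6) hold for the new data, since they were derived for any metric of the form (1.1).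

## 7. What the diagonal blocks add

**Step 1: the block equation in the variables $\xi,\eta$.** Since $\mathrm{Hess}\,u=U_\xi\mathrm{Hess}\,\xi+U_{\xi\xi}d\xi^2$, and similarly for $v$, (4.6) reads $-A\,\mathrm{Hess}\,\xi+B\,d\xi^2+\mathrm{Ric}_1\propto g_1$ with
$$A=(p-2)U_\xi+qV_\xi,\qquad B=(p-2)(U_\xi^2-U_{\xi\xi})-q(V_{\xi\xi}+V_\xi^2-2U_\xi V_\xi).$$
At a fixed point of $M_1$ the tensors $\mathrm{Hess}\,\xi$, $d\xi^2$, $\mathrm{Ric}_1$, $g_1$ are fixed and only $\eta$ varies. Differentiating in $\eta$ removes the unknown $\mathrm{Ric}_1$: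
$$A_\eta\,\mathrm{Hess}\,\xi-B_\eta\,d\xi^2\ \propto\ g_1.\tag{7.1}$$

**Step 2: compute $A_\eta$ and $B_\eta$.** First $(p-2)x+qy=N+t\,(qr-(p-2)s)=N+t\,(r+s)=N(1+t)$, and $y-x=Nt$. By (6.4), $A_\eta=((p-2)x+qy)P=N(1+t)P$. Next,
$$\begin{aligned}B_\eta&=(p-2)(2U_\xi U_{\xi\eta}-U_{\xi\xi\eta})-q(V_{\xi\xi\eta}+2V_\xi V_{\xi\eta}-2U_{\xi\eta}V_\xi-2U_\xi V_{\xi\eta})\\&=2U_\xi\,[(p-2)x+qy]P-\big([(p-2)x+qy]P\big)_\xi-2qV_\xi(y-x)P,\end{aligned}$$
so
$$A_\eta=N(1+t)P,\qquad B_\eta=NP\Big[2(1+t)U_\xi-t_\xi-(1+t)(\log|P|)_\xi-2qt\,V_\xi\Big].\tag{7.2}$$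

**Step 3: $t\neq\pm1$ after shrinking.** If $t\equiv-1$ on an open set, then $A_\eta=0$ and $B_\eta=2qNV_\xi P\ne0$, so (7.1) says $d\xi^2\propto g_1$. This is impossible, since $d\xi^2$ has rank $1$ and $g_1$ is nondegenerate of rank $p\ge2$. By exchange, $t\not\equiv1$. Shrink so that $t\neq\pm1$.

**Step 4: normalize $\xi$.** At a fixed $\eta_0$, (7.1) gives $\mathrm{Hess}\,\xi=C(\xi)\,d\xi^2+(\cdot)\,g_1$ with $C=B_\eta/A_\eta$ at $\eta_0$. Replace $\xi$ by $h(\xi)$ with $h''+Ch'=0$, $h'\neq0$. Since $\mathrm{Hess}\,h(\xi)=h'\,\mathrm{Hess}\,\xi+h''d\xi^2=(h'C+h'')d\xi^2+(\cdot)g_1$, the new $\xi$ satisfies $\mathrm{Hess}\,\xi\propto g_1$. All formulas above keep their form in the new variable, and $t$ is unchanged. Now (7.1) gives $B_\eta\,d\xi^2\propto g_1$ for all $\eta$, so $B_\eta=0$ by the rank argument. By (7.2),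
$$(\log|1+t|)_\xi+(\log|P|)_\xi-2U_\xi+\frac{2qt}{1+t}V_\xi=0.\tag{7.3}$$
By exchange, after the analogous choice of $\eta$,
$$(\log|1-t|)_\eta+(\log|P|)_\eta-2V_\eta-\frac{2pt}{1-t}U_\eta=0.\tag{7.4}$$
The two choices do not interfere: reparametrizing $\eta$ multiplies $P$ by a function of $\eta$, which does not affect (7.3), and similarly for $\xi$ and (7.4).

## 8. A closed system for $t$, and the relation $z\,z_2=R$

**Step 1: an adapted frame.** The frame is chosen to remove $V_\xi$ and $U_\eta$ from the formulas. Put $\partial_1=V_\xi^{-1}\partial_\xi$ and $\partial_2=U_\eta^{-1}\partial_\eta$. From (6.4), $(U_\eta^{-1})_\xi=-xV_\xi U_\eta^{-1}$ and $(V_\xi^{-1})_\eta=-yU_\eta V_\xi^{-1}$, so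
$$[\partial_1,\partial_2]=y\,\partial_1-x\,\partial_2,\qquad \frac{f_{\xi\eta}}P=\partial_1\partial_2f+x\,\partial_2f.\tag{8.1}$$
Define $X_1,X_2,z,z_2$ by
$$\partial_1t=(1-t)X_1,\quad\partial_2t=(1+t)X_2,\qquad z=X_1-x,\quad z_2=X_2+y.$$
The exchange symmetry acts by $\partial_1\leftrightarrow\partial_2$, $p\leftrightarrow q$, $r\leftrightarrow s$, $t\to-t$, $x\leftrightarrow y$, $X_1\leftrightarrow-X_2$, $z\leftrightarrow-z_2$.

**Step 2: differentiate the normalized block equations.** Differentiate (7.3) in $\eta$ and divide by $P$, term by term.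

- By (8.1) with $f=\log|1+t|$, for which $\partial_2f=X_2$, the first term gives $\partial_1X_2+xX_2$.
- Since $(\log|V_\xi|)_\eta=yU_\eta$ and $(\log|U_\eta|)_\xi=xV_\xi$, the second gives $(\partial_1y+xy)+(\partial_2x+xy)=r(1-t)X_1-s(1+t)X_2+2xy$.
- The third gives $-2x$.
- For the fourth, $\big(\frac{t}{1+t}V_\xi\big)_\eta/P=\partial_2\big(\frac t{1+t}\big)+\frac{ty}{1+t}=\frac{X_2}{1+t}+\frac{ty}{1+t}$, multiplied by $2q$.

Use $s(1+t)-x=q-2x$ and $y-1=rt$. The sum is
$$\partial_1X_2=-r(1-t)X_1+\Big(q-2x-\frac{2q}{1+t}\Big)X_2-2rtx-\frac{2qty}{1+t}.\tag{8.2}$$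
By exchange,
$$\partial_2X_1=-s(1+t)X_2+\Big(p-2y-\frac{2p}{1-t}\Big)X_1-2sty-\frac{2ptx}{1-t}.\tag{8.3}$$

**Step 3: the same equations in $z,z_2$.** This removes the cross terms. Since $\partial_1y=r(1-t)X_1$, the term $-r(1-t)X_1$ of (8.2) disappears from $\partial_1z_2=\partial_1X_2+\partial_1y$. Substitute $X_2=z_2-y$. The coefficient of $z_2$ is $q-2x-\frac{2q}{1+t}=-2x-\frac{q(1-t)}{1+t}=:-a_2$, and the rest is $a_2y-2rtx-\frac{2qty}{1+t}=2x(y-rt)+qy\frac{1-3t}{1+t}$, where $y-rt=1$. With the exchanged computation,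
$$\partial_1z_2=-a_2z_2+b_2,\qquad\partial_2z=-a_1z-b_1,\tag{8.4}$$
$$a_1=2y+\frac{p(1+t)}{1-t},\quad b_1=2y+\frac{px(1+3t)}{1-t},\quad a_2=2x+\frac{q(1-t)}{1+t},\quad b_2=2x+\frac{qy(1-3t)}{1+t}.$$

**Step 4: the first relation.** Apply the commutator (8.1) to $t$. Since $\partial_1\big((1+t)X_2\big)-\partial_2\big((1-t)X_1\big)=2X_1X_2+(1+t)\partial_1X_2-(1-t)\partial_2X_1$,
$$2X_1X_2+(1+t)\partial_1X_2-(1-t)\partial_2X_1-y(1-t)X_1+x(1+t)X_2=0.$$
Insert (8.2) and (8.3).

- The coefficient of $X_1$ is $-r(1-t^2)-(p-y)(1-t)+2p$. As $p-y=r(1-t)$, it equals $-2r(1-t)+2p=2y$.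
- The coefficient of $X_2$ is $(q-x)(1+t)-2q+s(1-t^2)$. As $q-x=s(1+t)$, it equals $2s(1+t)-2q=-2x$.
- The constant term is $2t\big[x(p-r(1+t))-y(q-s(1-t))\big]=2t\big[x(1-rt)-y(1+st)\big]=-4Nt^2$.

Dividing by $2$,
$$X_1X_2+yX_1-xX_2=2Nt^2,\qquad\text{i.e.}\qquad z\,z_2=R,\tag{8.5}$$
$$R(t):=2Nt^2-xy=-1-\delta t+\varrho t^2,\qquad\delta=r-s,\quad\varrho=rs+2N.$$

**Step 5: $t$ is not constant.** If $t$ were constant on an open set, then $X_1=X_2=0$, and (8.5) would give $t=0$, a contradiction. So we may shrink such that $dt\neq0$ everywhere and $t$ avoids any prescribed finite set of values. In particular $R(t)\neq0$ and $z,z_2\neq0$.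

For $p=q=2$ we have $r=s=1$, $x=1-t$, $y=1+t$, and (8.5) is $z\,z_2=5t^2-1$. This is one relation between the two unknowns $z,z_2$ at each value of $t$, so by itself it is no contradiction. The coefficients of the system become simple at $t=0$, and one would like to let $t\to0$. Yet $t\neq0$ on our domain, and nothing says that $t$ comes near $0$. The way around this is to show that $z$ is an algebraic function of $t$: algebraic functions have formal expansions at $t=0$ whether or not the solution reaches that value.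

## 9. Why $z$ is an algebraic function of $t$

Primes denote $d/dt$.

**Step 1: the missing derivative $\partial_1z$.** Apply $\partial_1$ to (8.5) and use (8.4):
$$z_2\,\partial_1z=R'\,\partial_1t-z\,\partial_1z_2=R'(1-t)(z+x)+a_2R-b_2z.$$
Multiply by $z/R=1/z_2$:
$$\partial_1z=d\,z^2+e\,z,\qquad d=\frac{(1-t)R'-b_2}{R},\quad e=\frac{(1-t)xR'}{R}+a_2.\tag{9.1}$$

**Step 2: the commutator on $z$.** Both derivatives of $z$ are now known, so $[\partial_1,\partial_2]z=y\,\partial_1z-x\,\partial_2z$ is a condition on $z$ and $t$ alone. With $\partial_1t=(1-t)(z+x)$ and $\partial_2t=(1+t)(R/z-y)$ it reads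
$$\begin{aligned}&-(a_1'z+b_1')(1-t)(z+x)-a_1(dz^2+ez)-(d'z^2+e'z)(1+t)\Big(\frac Rz-y\Big)\\&\quad+(2dz+e)(a_1z+b_1)-y(dz^2+ez)-x(a_1z+b_1)=0.\end{aligned}$$
The factor $1/z$ always meets a factor $z$, so this has the form
$$c_2z^2+c_1z+c_0=0,\qquad c_j\in\mathbb R(t),\tag{9.2}$$
$$\begin{aligned}c_2&=-(1-t)a_1'+a_1d+(1+t)y\,d'-y\,d,\\c_1&=-(1-t)(a_1'x+b_1')-(1+t)(Rd'-ye')+2b_1d-ye-xa_1,\\c_0&=-(1-t)xb_1'-(1+t)Re'+b_1e-xb_1.\end{aligned}$$

**Step 3: the quadratic is not trivial.** It suffices that $c_2\not\equiv0$, so we evaluate this rational function at $t=0$. There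
$$a_1=r+3,\quad a_1'=2r+2p=4r+2,\quad R=-1,\quad R'=-\delta,\quad R''=2\varrho,$$
$$b_2=s+3,\quad b_2'=-2s+q(r-4)=rs+r-6s-4 .$$
The numerator $(1-t)R'-b_2$ of $d$ has value $-\delta-(s+3)=-(r+3)$ and derivative $R''-R'-b_2'=rs+4r+9s+4$. Hence $d(0)=r+3$ and
$$d'(0)=-(rs+4r+9s+4)-(r+3)(r-s)=-r^2-7r-6s-4,$$
$$c_2(0)=-(4r+2)+(r+3)^2-(r^2+7r+6s+4)-(r+3)=-6N\neq0.$$

**Step 4: $z$ as a function of $t$.** Put $\Delta=c_1^2-4c_2c_0\in\mathbb R(t)$. Shrink so that on our connected open set $t$ avoids the poles of the $c_j$, the zeros of $c_2$ and, if $\Delta\not\equiv0$, the zeros of $\Delta$. By (9.2), $\Delta(t)=(2c_2z+c_1)^2\ge0$. If $\Delta\not\equiv0$, then $2c_2z+c_1$ is continuous and nowhere zero, so it has constant sign. In all cases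
$$z=f(t),\qquad f=\frac{-c_1+\epsilon_0\sqrt{\Delta}}{2c_2},\quad\epsilon_0\in\{1,-1\}\ \text{constant},\tag{9.3}$$
and $f$ is real-analytic on $I$, the set of values of $t$, which is an open interval because $dt\neq0$ and the domain is connected. Then $z_2=R/f$, $X_1=f+x$ and $X_2=R/f-y$ are also functions of $t$ on $I$.

## 10. A second relation between $z$, $z_2$ and $t$

**Step 1: combine logarithmic derivatives.** Now that $z$ and $z_2$ depend on $t$ only, $\partial_2z=z'\,\partial_2t$ and $\partial_1z_2=z_2'\,\partial_1t$. Write $\Theta_1=\partial_1t=(1-t)(z+x)$ and $\Theta_2=\partial_2t=(1+t)(z_2-y)$. By (8.4),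
$$\frac{z'}z\Theta_2=-\Big(a_1+\frac{b_1}z\Big),\qquad\frac{z_2'}{z_2}\Theta_1=-\Big(a_2-\frac{b_2}{z_2}\Big).$$
From $zz_2=R$ we have $\frac{z'}z+\frac{z_2'}{z_2}=\frac{R'}R$. Multiply it by $\Theta_1\Theta_2$:
$$\Big(a_1+\frac{b_1}z\Big)\Theta_1+\Big(a_2-\frac{b_2}{z_2}\Big)\Theta_2=-\frac{R'}R\Theta_1\Theta_2.$$
Multiply by $R$ and put $\hat a_1=(1-t)a_1$, $\hat b_1=(1-t)b_1$, $\hat a_2=(1+t)a_2$, $\hat b_2=(1+t)b_2$. Using $R/z=z_2$ and $R/z_2=z$, the three pieces are
$$\begin{aligned}R\Big(\hat a_1+\frac{\hat b_1}z\Big)(z+x)&=\hat a_1R\,z+\hat b_1x\,z_2+R(\hat a_1x+\hat b_1),\\R\Big(\hat a_2-\frac{\hat b_2}{z_2}\Big)(z_2-y)&=\hat a_2R\,z_2+\hat b_2y\,z-R(\hat a_2y+\hat b_2),\\R'\,\Theta_1\Theta_2&=(1-t^2)R'\,(R-yz+xz_2-xy).\end{aligned}$$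
Their sum vanishes:
$$Z\,z+Z_2\,z_2+W_0=0,\tag{10.1}$$
$$Z=\hat a_1R+y\big(\hat b_2-(1-t^2)R'\big),\qquad Z_2=\hat a_2R+x\big(\hat b_1+(1-t^2)R'\big),$$
$$W_0=R(\hat a_1x+\hat b_1-\hat a_2y-\hat b_2)+(1-t^2)R'(R-xy).$$

**Step 2: compute $Z$ and $Z_2$.** From $\hat a_1=2(1-t)(1+rt)+(r+1)(1+t)$ and $\hat b_2=2(1+t)(1-st)+(s+1)(1+rt)(1-3t)$,
$$\hat a_1=(r+3)+(3r-1)t-2rt^2,\qquad\hat b_2=(s+3)+(rs+r-5s-1)t-(3rs+3r+2s)t^2 .$$
With $(1-t^2)R'=-\delta+2\varrho t+\delta t^2-2\varrho t^3$,
$$\hat b_2-(1-t^2)R'=(r+3)-(rs+3r+9s+1)t-(3rs+4r+s)t^2+2\varrho t^3.$$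
Multiply the first by $R=-1-\delta t+\varrho t^2$ and the last by $y=1+rt$:
$$\begin{aligned}\hat a_1R=&-(r+3)+(-r^2+rs-6r+3s+1)t+(r^2s-r^2+8rs+9r+5s)t^2\\&+(3r^2s+8r^2+3rs-2r-2s)t^3-2r\varrho t^4,\\ y\big(\hat b_2-(1-t^2)R'\big)=&\,(r+3)+(r^2-rs-9s-1)t-(r^2s+3r^2+12rs+5r+s)t^2\\&+(-3r^2s-4r^2+rs+4r+4s)t^3+2r\varrho t^4.\end{aligned}$$
In the sum the constant and $t^4$ terms cancel. The coefficient of $t$ is $-6r-6s$, that of $t^2$ is $-4r^2-4rs+4r+4s$, and that of $t^3$ is $4r^2+4rs+2r+2s$. All are divisible by $N=r+s$: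
$$Z=Nt\,[-6-4(r-1)t+(4r+2)t^2]=-2Nt(1-t)\big(3+(2r+1)t\big).$$
Under $r\leftrightarrow s$, $t\to-t$ the polynomial $R$ is invariant and $R'\to-R'$. Moreover $\hat a_1\to\hat a_2$, $\hat b_2\to\hat b_1$, $y\to x$. So $Z\to Z_2$, and
$$Z_2=2Nt(1+t)\big(3-(2s+1)t\big).$$

**Step 3: compute $W_0$.** The symmetry gives $\hat b_1=(r+3)-(rs+s-5r-1)t-(3rs+3s+2r)t^2$, and $\hat a_1x=(r+3)+(3r-1-rs-3s)t+(-2r-3rs+s)t^2+2rst^3$. So
$$\hat a_1x+\hat b_1=(2r+6)+(8r-4s-2rs)t-(4r+2s+6rs)t^2+2rst^3,$$
and $\hat a_2y+\hat b_2$ is its image under $r\leftrightarrow s$, $t\to-t$. Therefore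
$$\hat a_1x+\hat b_1-\hat a_2y-\hat b_2=2\delta+4(N-rs)t-2\delta t^2+4rst^3.$$
Also $R-xy=2R-2Nt^2=-2-2\delta t+2(N+rs)t^2$. Expanding the two products in $W_0$,
$$\begin{aligned}R(\cdots)=&-2\delta-(4N-4rs+2\delta^2)t+(2\delta+6rs\delta)t^2+\big(4\varrho(N-rs)-4rs+2\delta^2\big)t^3\\&-(4rs\delta+2\delta\varrho)t^4+4rs\varrho t^5,\\(1-t^2)R'(R-xy)=&\;2\delta+(2\delta^2-4\varrho)t-\big(2\delta(N+rs)+4\varrho\delta+2\delta\big)t^2+\big(4\varrho(N+rs)-2\delta^2+4\varrho\big)t^3\\&+\big(2\delta(N+rs)+4\varrho\delta\big)t^4-4\varrho(N+rs)t^5.\end{aligned}$$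
In the $t^2$-coefficient of the first product, $-4\delta(N-rs)+2\delta\varrho=6rs\delta$ was used. Adding, with $\varrho=rs+2N$, the coefficients of $t,\dots,t^5$ are $-12N$, $-10N\delta$, $8N(rs+2N+1)$, $6N\delta$, $-4N\varrho$. Hence
$$W_0=2NtY,\qquad Y=-6-5\delta t+(4+8N+4rs)t^2+3\delta t^3-2\varrho t^4.$$

**Step 4: divide by $2Nt$.** Since $t\neq0$,
$$-(1-t)\big(3+(2r+1)t\big)\,z+(1+t)\big(3-(2s+1)t\big)\,z_2+Y=0.\tag{10.2}$$
We also want this in terms of $X_1=z+x$ and $X_2=z_2-y$. The products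
$$\begin{aligned}(1-t)(3+(2r+1)t)x&=3+(2r-2-3s)t+(2s-2rs-2r-1)t^2+(2r+1)s\,t^3,\\(1+t)(3-(2s+1)t)y&=3-(2s-2-3r)t+(2r-2rs-2s-1)t^2-(2s+1)r\,t^3\end{aligned}$$
add up to $6+5\delta t-(2+4rs)t^2-\delta t^3$. Adding $Y$ to this sum,
$$-(1-t)\big(3+(2r+1)t\big)X_1+(1+t)\big(3-(2s+1)t\big)X_2+2t^2\big[(1+4N)+\delta t-\varrho t^2\big]=0.\tag{10.3}$$

For $p=q=2$, (10.2) is $3(1-t^2)(z-z_2)=-6+24t^2-10t^4$. Together with $zz_2=5t^2-1$ this would give $z-z_2=-2$ and $zz_2=-1$ at $t=0$, that is, $z=-1$, $z_2=1$. The double root seen here persists in general and is the starting point of the last section of the proof.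

## 11. Expansion at $t=0$ and the contradiction

The relations (8.5), (10.2), (10.3) are identities between functions of $t\in I$. So is (8.3), whose left side is now $\partial_2X_1=(1+t)X_2\,X_1'$. All functions involved lie in $\mathcal F=\mathbb R(t)(f)$, a field of functions on $I$ (up to poles) closed under $d/dt$.

**Step 1: move to formal series.** The purpose is to make sense of $t=0$, which need not lie in or near $I$. We claim that there is a field embedding $\mathcal F\to\mathbb C((t^{1/2}))$ over $\mathbb R(t)$ that commutes with $d/dt$. If $\Delta$ is a square in $\mathbb R(t)$, then $\sqrt\Delta$ equals a rational function up to a sign that is constant on $I$. So $f\in\mathbb R(t)$, and we expand at $t=0$. Otherwise $\mathcal F=\mathbb R(t)(\sqrt\Delta)\cong\mathbb R(t)[w]/(w^2-\Delta)$ is a quadratic extension. The Laurent series of $\Delta$ at $0$ has a square root in $\mathbb C((t^{1/2}))$, because a nonzero series $ct^m(1+\cdots)$ has the root $\sqrt c\,t^{m/2}(1+\cdots)$.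 Map $\sqrt\Delta$ to such a root. This is a field homomorphism, hence injective. It commutes with $d/dt$ because on both sides $(\sqrt\Delta)'=\Delta'/(2\sqrt\Delta)$.

So (8.3), (8.5), (10.2), (10.3) hold for the corresponding series, which we denote by the same letters: $z\neq0$, $z_2=R/z$, $X_1=z+x$, $X_2=z_2-y$. Let $\mathrm{val}$ be the valuation in $t$, with values in $\frac12\mathbb Z\cup\{\infty\}$.

**Step 2: the limits of $z$ and $z_2$.** Multiply (10.2) by $z$ and use $zz_2=R$. This is a quadratic equation for $z$ with polynomial coefficients, and at $t=0$ these coefficients are those of $-3z^2-6z-3$. The leading coefficient is a unit. If $\mathrm{val}\,z<0$, the $z^2$-term would have valuation strictly below the other two and could not be cancelled. So $\mathrm{val}\,z\ge0$, and the constant terms give $-3(z(0)+1)^2=0$. Hence $z(0)=-1$ and $z_2(0)=R(0)/z(0)=1$. Since $x(0)=y(0)=1$, both $X_1$ and $X_2$ have positive valuation. Put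
$$\nu=\min(\mathrm{val}\,X_1,\mathrm{val}\,X_2)>0 .$$
It is finite, since $X_1=X_2=0$ contradicts (8.5).

**Step 3: $\nu\ge1$.** We must exclude a leading term $t^{1/2}$. Expanding the products in (10.3),
$$-3(X_1-X_2)-(2r-2)tX_1-(2s-2)tX_2+2(1+4N)t^2+(\text{terms of valuation}\ \ge\min(2+\nu,3))=0,\tag{11.1}$$
so $\mathrm{val}(X_1-X_2)\ge\min(1+\nu,2)$. By (8.5) with $x=1-st$, $y=1+rt$,
$$X_1X_2=2Nt^2-(X_1-X_2)-t(rX_1+sX_2)\tag{11.2}$$
also has valuation $\ge\min(1+\nu,2)$. Suppose $\nu<1$. Then $\mathrm{val}(X_1-X_2)\ge1+\nu>\nu$, so $\mathrm{val}\,X_1=\mathrm{val}\,X_2=\nu$, and (11.2) gives $2\nu\ge1+\nu$, i.e. $\nu\ge1$, a contradiction. So $\nu\ge1$ and $\mathrm{val}(X_1-X_2)\ge2$. Therefore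
$$X_1=\tau t+\cdots,\qquad X_2=\tau t+\cdots$$
with the same $\tau\in\mathbb C$ (possibly $0$), where the dots have exponents $\ge\frac32$. Let $\epsilon$ be the coefficient of $t^2$ in $X_1-X_2$.

**Step 4: compare coefficients.** At order $t^2$, (11.2) and (11.1) give
$$\tau^2+\epsilon+N\tau=2N,\qquad3\epsilon=(4-2N)\tau+2+8N,$$
because $(2r-2)+(2s-2)=2N-4$. Eliminating $\epsilon$,
$$3\tau^2+(N+4)\tau+2N+2=0.\tag{11.3}$$
At order $t$, the left side $(1+t)X_2X_1'$ of (8.3) contributes $\tau\cdot\tau$, since $X_1'=\tau+\cdots$ with further exponents $\ge\frac12$. On the right, the coefficient $p-2y-\frac{2p}{1-t}$ has value $-(p+2)$ at $t=0$. So $\tau^2=-s\tau-(p+2)\tau-2s-2p$. As $s+p=N+1$,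
$$\tau^2+(N+3)\tau+2N+2=0.\tag{11.4}$$
Subtracting (11.4) from (11.3) gives $2\tau^2+\tau=0$, so $\tau=0$ or $\tau=-\frac12$. In (11.4), $\tau=0$ gives $2N+2=0$, and $\tau=-\frac12$ gives $\frac{3N}2+\frac34=0$. Both are impossible because $N\ge2$.

This contradiction proves Theorem 2, hence Theorem 1. Since the factor in (2.1) is nonzero, also $[\mathcal K_W,S]=0$. $\blacksquare$

For $p=q=2$ one can see the clash by eye: (11.4) is $\tau^2+5\tau+6=0$, so $\tau\in\{-2,-3\}$, while the left side of (11.3), $3\tau^2+6\tau+6$, takes the values $6$ and $15$ there.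

## 12. The Einstein metrics that remain

We prove Theorem 4, so $n\ge5$ and $p,q\ge2$.

**Step 1: the equation for $\rho$.** By Theorem 1, $\theta=d\psi$ locally. Then $\hat g=e^{2\psi}g$ satisfies $D\hat g=0$, so $D=\nabla^{\hat g}$ preserves the orthogonal splitting, and $\hat g=g_1+g_2$ locally. Write $g=\rho^{-2}\hat g$ with $\rho=e^\psi$. By (4.3) and Schur's lemma ($n\ge3$), $g$ is Einstein if and only if $N\,\mathrm{Hess}\,\rho+\rho\,\widehat{\mathrm{Ric}}=\Lambda\hat g$ for some function $\Lambda$. The mixed part is $\rho_{ia}=0$, i.e. $\rho=\rho_1+\rho_2$ with $\rho_1$ on $M_1$ and $\rho_2$ on $M_2$. The blocks are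
$$N\,\mathrm{Hess}\,\rho_1+\rho\,\mathrm{Ric}_1=\Lambda g_1,\qquad N\,\mathrm{Hess}\,\rho_2+\rho\,\mathrm{Ric}_2=\Lambda g_2.\tag{12.1}$$

**Step 2: one summand constant.** Say $\rho$ is a function on $M_1$. The first equation shows that $\Lambda$ is a function on $M_1$. The second says $\mathrm{Ric}_2=(\Lambda/\rho)g_2$, so $\Lambda/\rho$, a function on $M_1$, is also a function on $M_2$. Hence it is a constant $c$. This is type 1. Conversely, type 1 data solve both equations (12.1) with $\Lambda=c\rho$.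

**Step 3: both nonconstant, the curvatures.** Subtract the first equation of (12.1) at two points of $M_2$ with different values of $\rho_2$, over the same point of $M_1$. This gives $\mathrm{Ric}_1=c_1g_1$ with $c_1$ a function on $M_1$, and then $\mathrm{Hess}\,\rho_1=h_1g_1$ with $h_1$ on $M_1$. Likewise $\mathrm{Ric}_2=c_2g_2$ and $\mathrm{Hess}\,\rho_2=h_2g_2$. Both sides of the following equal $\Lambda$:
$$Nh_1+(\rho_1+\rho_2)c_1=Nh_2+(\rho_1+\rho_2)c_2.\tag{12.2}$$
The mixed second derivatives of (12.2) give $dc_1\otimes d\rho_2=d\rho_1\otimes dc_2$. Evaluating on a vector of $M_2$ with $d\rho_2\neq0$, respectively a vector of $M_1$ with $d\rho_1\neq0$, gives constants $l,l'$ with $dc_1=l\,d\rho_1$ and $dc_2=l'\,d\rho_2$. Then $(l-l')\,d\rho_1\otimes d\rho_2=0$, so $l=l'$. Since $n\ge5$, one factor has dimension $\ge3$, so by Schur its $c_i$ is constant. As that $\rho_i$ is not constant, $l=0$, and both $c_1,c_2$ are constant.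

**Step 4: both nonconstant, the Hessians.** Separate variables in (12.2):
$$Nh_1+(c_1-c_2)\rho_1=Nh_2-(c_1-c_2)\rho_2=:NE$$
is constant. The identity $\mathrm{div}\,\mathrm{Hess}\,\rho_1=d(\mathrm{tr}\,\mathrm{Hess}\,\rho_1)+\mathrm{Ric}_1(\nabla\rho_1,\cdot)$ gives $dh_1=p\,dh_1+c_1d\rho_1$, i.e. $(p-1)dh_1=-c_1d\rho_1$. Comparing with $N\,dh_1=-(c_1-c_2)d\rho_1$ we get $\frac{Nc_1}{p-1}=c_1-c_2$, i.e.
$$\frac{c_1}{p-1}=-\frac{c_2}{q-1}=:K .$$
Then $c_1-c_2=NK$, $h_1=-K\rho_1+E$ and $h_2=K\rho_2+E$. This is type 2.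

**Step 5: the converse for type 2.** For type 2 data the mixed part vanishes, and the left sides of (12.1) are multiples of $g_1$ and $g_2$ with multipliers $N(-K\rho_1+E)+(p-1)K\rho$ and $N(K\rho_2+E)-(q-1)K\rho$. Their difference is $-NK\rho+NK\rho=0$, so (12.1) holds and $g$ is Einstein. In both types $D=\nabla^{g_1+g_2}$ preserves the splitting and the class $[g]$, so it is a conformal product structure. $\blacksquare$

**Example 12.1 (type 1).** In Example 2.1 we have $\rho=1/y$ on $M_1=H^p$ and $c=q-1$. With $y=e^{-\sigma}$ the hyperbolic metric is $d\sigma^2+e^{2\sigma}dx^2$ and $\rho=e^{\sigma}$, so $\mathrm{Hess}\,\rho=e^\sigma d\sigma^2+e^\sigma e^{2\sigma}dx^2=\rho\,g_1$. Indeed $N\rho-(p-1)\rho=(q-1)\rho$.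

**Example 12.2 (type 2 with $K=0$).** On $\mathbb R^p\times\mathbb R^q$ take $\rho_1=\frac12(1+|w_1|^2)$ and $\rho_2=\frac12|w_2|^2$. Both Hessians are the flat metrics, so $E=1$, $K=0$, and $g=4|dw|^2/(1+|w|^2)^2$ is the round sphere in stereographic coordinates.

**Example 12.3 (type 2 with $K=1$, $E=0$).** On $S^p\times H^q$ let $\rho_1$ be the restriction to $S^p$ of a nonzero linear function, for which $\mathrm{Hess}\,\rho_1=-\rho_1g_1$, and let $\rho_2=1/y$ on $H^q$, for which $\mathrm{Hess}\,\rho_2=\rho_2g_2$ by the computation in Example 12.1. Where $\rho_1+\rho_2>0$, the metric $(\rho_1+\rho_2)^{-2}(g_{S^p}+g_{H^q})$ is Einstein.
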